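\title{Finite $\Sigma^1_1$ choice does not imply the arithmetic Bolzano--Weierstrass principle}

\begin{abstract}
We construct an $\omega$-model of finite-$\Sigma^1_1$-$\mathsf{AC}_0$ in which the arithmetic Bolzano--Weierstrass principle $\mathsf{ABW}_0$ fails. Hence finite-$\Sigma^1_1$-$\mathsf{AC}_0$ implies $\mathsf{ABW}_0$ neither over $\mathsf{RCA}_0$ nor over $\mathsf{RCA}_0+\mathsf{I}\Sigma^1_1$. The model also satisfies $\Delta^1_1$-$\mathsf{CA}_0$. The failing instance is a $\Pi^0_2$ formula, and this is sharp: $\mathsf{ACA}_0$ proves every $\Sigma^0_2$ instance. The model consists of the sets that are hyperarithmetic in a generic copy of a homogeneous computable tree together with finitely many members of a family of paths, and the family converges to a path that is left out.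
\end{abstract}

\section{Introduction}\label{sec:intro}

Cantor space is compact, so every infinite class of subsets of $\mathbb N$ has an accumulation point. When the class is given as a sequence, an accumulation point can be defined arithmetically from the sequence by repeated bisection. When the class is given only by a formula, there is no list of its members, and some form of choice seems to be needed before one can bisect. This paper shows that choice from finite classes is not enough.

We work in second-order arithmetic over the base system $\mathsf{RCA}_0$ \cite{Simpson}. A formula is \emph{arithmetic} if it has no set quantifiers; number and set parameters are always allowed. A formula is $\Sigma^1_1$ if it has the form $\exists X\,\theta$ with $\theta$ arithmetic, and $\mathsf{I}\Sigma^1_1$ is the induction scheme for such formulas. For a set $X$ and a number $n$, let $X_n=\{m:\langle n,m\rangle\in X\}$. We identify a set with its characteristic function and write $\sigma\prec X$ if the binary string $\sigma$ is an initial segment of $X$. A formula $\psi(X)$ is \emph{satisfied by only finitely many sets} if there is a finite sequence $\langle X_0,\dots,X_k\rangle$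 of sets such that every $X$ with $\psi(X)$ equals some $X_i$.

\begin{definition}\label{def:principles}
Each of the following theories is $\mathsf{RCA}_0$ together with a scheme.
\begin{itemize}
\item $\mathsf{ABW}_0$ (arithmetic Bolzano--Weierstrass). For every arithmetic formula $\psi(X)$, either only finitely many sets satisfy $\psi$, or there is a set $Y$ such that for every $\sigma\prec Y$ there is $X\neq Y$ with $\sigma\prec X$ and $\psi(X)$. We call such a $Y$ an \emph{accumulation point} of $\psi$.
\item finite-$\Sigma^1_1$-$\mathsf{AC}_0$. Let $\varphi(n,X)$ be an arithmetic formula such that for every $n$ there is at least one $X$ with $\varphi(n,X)$, and only finitely many. Then there is a set $Y$ with $\varphi(n,Y_n)$ for every $n$.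
\item $\Sigma^1_1$-$\mathsf{AC}_0$. The same, without the hypothesis that there are only finitely many $X$.
\item $\Delta^1_1$-$\mathsf{CA}_0$. Let $\theta_0,\theta_1$ be arithmetic formulas such that for every $m$ exactly one of $\exists Z\,\theta_0(m,Z)$ and $\exists Z\,\theta_1(m,Z)$ holds. Then the set $\{m:\exists Z\,\theta_1(m,Z)\}$ exists.
\end{itemize}
We write $\mathsf{ABW}$, $\Sigma^1_1$-$\mathsf{AC}$ and so on for the schemes themselves.
\end{definition}

The question we answer comes from Barnes, Goh and Shore \cite{BGS}: \emph{can one prove that finite-$\Sigma^1_1$-$\mathsf{AC}_0$ does not imply $\mathsf{ABW}_0$, over $\mathsf{RCA}_0$ or over $\mathsf{RCA}_0+\mathsf{I}\Sigma^1_1$?}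

An \emph{$\omega$-model} is a structure for second-order arithmetic whose numbers are the standard natural numbers $\omega$; we identify it with its collection $M$ of subsets of $\omega$. It satisfies $\mathsf{RCA}_0$ if $M$ is nonempty and closed under join and Turing reducibility. Three facts about such an $M$ are used without comment. It satisfies induction for all formulas, because every nonempty subset of $\omega$ has a least element. An arithmetic formula with parameters in $M$ holds in $M$ if and only if it is true. Finally, $M$ satisfies ``only finitely many sets satisfy $\psi$'' if and only if $\{X\in M:\psi(X)\}$ is finite, because finitely many members of $M$ can be joined into one sequence in $M$.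

\begin{theorem}\label{thm:main}
There is an $\omega$-model $M$ of finite-$\Sigma^1_1$-$\mathsf{AC}_0$ in which $\mathsf{ABW}_0$ fails. The failing instance is a $\Pi^0_2$ formula $\psi(X)$ with one set parameter.
\end{theorem}

Since $M$ satisfies full induction, and in particular $\mathsf{I}\Sigma^1_1$, the answer to the question is yes for both base theories: finite-$\Sigma^1_1$-$\mathsf{AC}_0$ implies $\mathsf{ABW}_0$ neither over $\mathsf{RCA}_0$ nor over $\mathsf{RCA}_0+\mathsf{I}\Sigma^1_1$. The same model gives more.

\begin{theorem}\label{thm:delta}
The model $M$ of Theorem~\ref{thm:main} also satisfies $\Delta^1_1$-$\mathsf{CA}_0$. Hence $\Delta^1_1$-$\mathsf{CA}_0$ together with finite-$\Sigma^1_1$-$\mathsf{AC}_0$ and full induction does not prove $\mathsf{ABW}_0$.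
\end{theorem}

The complexity $\Pi^0_2$ in Theorem~\ref{thm:main} cannot be lowered to $\Sigma^0_2$.

\begin{theorem}\label{thm:sharp}
$\mathsf{ACA}_0$, and hence finite-$\Sigma^1_1$-$\mathsf{AC}_0$, proves $\mathsf{ABW}$ for all $\Sigma^0_2$ formulas $\psi$.
\end{theorem}

\subsection*{Why the question is natural}
For $\omega$-models there is a chain of short implications (Section~\ref{sec:positive}),
\[
\Sigma^1_1\text{-}\mathsf{AC}_0\ \Longrightarrow\ \mathsf{ABW}_0\ \Longrightarrow\ \text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0\ \Longrightarrow\ \mathsf{ACA}_0,
\]
and the question is whether the middle arrow reverses. One expects that it does not. Finite choice only ever picks a set that a formula pins down up to finitely many possibilities, whereas $\mathsf{ABW}$ must deal with a class that has infinitely many members, none of them distinguished. The difficulty is to build a model that is rich enough for every instance of finite choice and still cannot collect the members of one infinite arithmetic class.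

\subsection*{The construction in outline}
Let $T$ be a tree and let $x_1,x_2,\dots$ be paths of $T$ that converge to a path $y$. Put into $M$ exactly the sets hyperarithmetic in $T\oplus x_1\oplus\dots\oplus x_t$ for some $t$. If the only paths of $T$ in $M$ are the $x_i$, then ``$X$ is a path of $T$'' has infinitely many solutions in $M$ and its only possible accumulation point $y$ is missing. For finite choice, we show that all solutions of a given instance are hyperarithmetic in a single $T\oplus x_1\oplus\dots\oplus x_t$, and there even $\Sigma^1_1$ choice is available. The reason is symmetry. If a solution depended on a later path $w$, then automorphisms of the tree would produce a solution from every path that agrees with $w$ for long enough, these solutions would be pairwise distinct, and by sending $y$ along $w$ for a while we would obtain a model, indistinguishable from $M$ by the finite information that guarantees finiteness, with infinitely many solutions. To make this work, $T$ is a generic relabeling of a computable tree with many automorphisms, and the sequence of paths is generic as well.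

Section~\ref{sec:positive} contains the positive results. Section~\ref{sec:background} recalls the tools, Sections~\ref{sec:tree}--\ref{sec:model} build the model and show the symmetry argument in its simplest case (Example~\ref{ex:paths}), and Sections~\ref{sec:abw}--\ref{sec:delta} prove Theorems~\ref{thm:main} and~\ref{thm:delta}. The metatheory is $\mathsf{ZFC}$.

\section{Instances and models in which Bolzano--Weierstrass holds}\label{sec:positive}

Recall that $\mathsf{ACA}_0$ is $\mathsf{RCA}_0$ with comprehension for arithmetic formulas. It proves induction for arithmetic formulas, and it proves weak K\"onig's lemma: every infinite subtree $R$ of $2^{<\mathbb N}$ has a path. We write $[R]$ for the class of paths of $R$.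

\begin{lemma}\label{lem:aca}
finite-$\Sigma^1_1$-$\mathsf{AC}_0$ proves $\mathsf{ACA}_0$.
\end{lemma}

\begin{proof}
Let $\theta(n)$ be arithmetic. The formula $(\theta(n)\wedge X=\{0\})\vee(\neg\theta(n)\wedge X=\emptyset)$ has exactly one solution $X$ for each $n$. If $Y$ is a choice set for it, then $\{n:\theta(n)\}=\{n:0\in Y_n\}$, which exists in $\mathsf{RCA}_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Lemma~\ref{lem:aca} it suffices to work in $\mathsf{ACA}_0$. Let $\psi(X)$ be $\exists j\,\pi(j,X)$ with $\pi$ a $\Pi^0_1$ formula. The normal form theorem \cite[II.2.7]{Simpson}, applied to $\neg\pi$, gives a bounded formula $\theta$ with $\neg\pi(j,X)\leftrightarrow\exists n\,\theta(j,X{\restriction}n)$. The trees $R_j=\{\sigma:\forall n\le|\sigma|\,\neg\theta(j,\sigma{\restriction}n)\}$ form a sequence, and $\psi(X)\leftrightarrow\exists j\,(X\in[R_j])$.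

Call a string $\sigma$ \emph{live} if for some $j$ it has extensions in $R_j$ of every length $\ge|\sigma|$. A string is live if and only if some solution of $\psi$ extends it: the initial segments of a solution witness liveness, and the converse is weak K\"onig's lemma. Liveness is arithmetic, so the set of live strings exists, and so does the set $I$ of strings $\sigma$ such that for every $k$ there are $k$ pairwise incompatible live extensions of $\sigma$.

Suppose first that the empty string is not in $I$. By arithmetic induction there is a largest $k$ for which $k$ pairwise incompatible live strings exist. If $k=0$, then $\psi$ has no solution, and any one-element sequence witnesses the first case of $\mathsf{ABW}$. Otherwise fix such strings $\sigma_1,\dots,\sigma_k$. For each $i$ let $j_i$ be the least $j$ witnessing that $\sigma_i$ is live, and let $X_i$ be the leftmost path of $R_{j_i}$ extending $\sigma_i$. This is an arithmetic definition, so the sequence $\langle X_1,\dots,X_k\rangle$ exists, and its members are pairwise distinct solutions. If a solution $X$ differed from all $X_i$, then for large $n$ the strings $X{\restriction}n,X_1{\restriction}n,\dots,X_k{\restriction}n$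 would be $k+1$ distinct live strings of the same length, contrary to the choice of $k$. So only finitely many sets satisfy $\psi$.

Suppose now that the empty string is in $I$. If $\sigma\in I$, then $\sigma0\in I$ or $\sigma1\in I$. Indeed, a set of pairwise incompatible extensions of $\sigma$ is either $\{\sigma\}$ or consists of extensions of $\sigma0$ and of $\sigma1$; so if $k_0$ and $k_1$ bound the sizes of sets of pairwise incompatible live extensions of $\sigma0$ and $\sigma1$, then $k_0+k_1+1$ is a bound for $\sigma$. By recursion relative to $I$ there is a set $Y$ all of whose initial segments are in $I$. Each $\sigma\prec Y$ has two incompatible live extensions, hence two distinct solutions extend $\sigma$, and one of them differs from $Y$. So $Y$ is an accumulation point of $\psi$.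
\end{proof}

The hypothesis that $\psi$ is $\Sigma^0_2$ entered at one point: it made ``some solution extends $\sigma$'' arithmetic. For a $\Pi^0_2$ class this statement is only $\Sigma^1_1$, and its truth can depend on which sets the model contains. The typical example is the class of paths of an infinitely branching tree, and this is the class we use below.

\begin{proposition}\label{prop:chain}
Let $M$ be an $\omega$-model of $\mathsf{RCA}_0$.
\begin{enumerate}
\item If $M$ satisfies $\Sigma^1_1$-$\mathsf{AC}$, then $M$ satisfies $\mathsf{ABW}$.
\item If $M$ satisfies $\mathsf{ABW}$, then $M$ satisfies finite-$\Sigma^1_1$-$\mathsf{AC}$.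
\end{enumerate}
\end{proposition}

\begin{proof}
(1) By Lemma~\ref{lem:aca}, $M$ satisfies $\mathsf{ACA}_0$. Let $\psi$ have infinitely many solutions in $M$. For every $n$ there is $X\in M$ such that $X_0,\dots,X_{n-1}$ are distinct solutions. Choice gives $Y\in M$ such that the sets $(Y_n)_i$ with $i<n$ are solutions, infinitely many of them distinct. Call $\sigma$ large if for every $k$ there are $k$ distinct sets $(Y_n)_i$, $i<n$, extending $\sigma$. The empty string is large, and if $\sigma$ is large then so is $\sigma0$ or $\sigma1$. The leftmost $Z$ all of whose initial segments are large is arithmetic in $Y$, so $Z\in M$, and $Z$ is an accumulation point.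

(2) Let $S_n=\{X\in M:\varphi(n,X)\}$ be finite and nonempty for every $n$. For a set $X$ let $X^-=\{m:m+1\in X\}$. Let $\psi(Z)$ say that $Z$ consists of pairs and that there is an $n$, the \emph{level} of $Z$, such that $0\in Z_i$ and $\varphi(i,(Z_i)^-)$ for $i<n$, and $Z_i=\emptyset$ for $i\ge n$. There are exactly $|S_0|\cdots|S_{n-1}|$ solutions of level $n$ in $M$, a finite positive number, so there are infinitely many solutions in all. Let $Y\in M$ be an accumulation point. Then $Y$ is the limit of a sequence of pairwise distinct solutions $Z^k\in M$, and their levels tend to infinity. For fixed $i$ the sets $(Z^k_i)^-$ lie in the finite set $S_i$ for large $k$ and converge to $(Y_i)^-$, so $(Y_i)^-\in S_i$. Thus $\{\langle i,m\rangle:\langle i,m+1\rangle\in Y\}$ is a choice set in $M$.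
\end{proof}

Part (1) tells us what a countermodel must look like. The collection $\mathrm{HYP}(W)$ of sets hyperarithmetic in a fixed set $W$ satisfies $\Sigma^1_1$-$\mathsf{AC}$ (see (H3) below), so it cannot serve. Moreover, the proof of (1) shows that a model of $\mathsf{ACA}_0$ in which $\psi$ has no accumulation point contains no sequence of infinitely many distinct solutions of $\psi$. Our model is therefore an increasing union of collections $\mathrm{HYP}(V_t)$, each of which contains only finitely many solutions.

\section{Hyperarithmetic sets and Baire category}\label{sec:background}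

\subsection{Hyperarithmetic sets}
From now on $\Sigma^1_1$, $\Pi^1_1$ and $\Delta^1_1$ refer to relations on $\omega$ and on spaces of reals that are defined in the full standard model without set parameters; $\Sigma^1_1(W)$ allows the parameter $W$. Let $\mathrm{HYP}(W)$ be the collection of $\Delta^1_1(W)$ subsets of $\omega$. It is closed under join and arithmetic definability, and $\mathrm{HYP}(W)\subseteq\mathrm{HYP}(W')$ if $W\le_TW'$. If $P\in\mathrm{HYP}(W)$, then a $\Pi^1_1(W\oplus P)$ relation is $\Pi^1_1(W)$, because ``$X=P$'' is $\Delta^1_1(W)$. The ordinal $\omega_1^W$ is the least ordinal that is not the order type of a $W$-computable well-order, and $\omega_1^{\mathrm{CK}}=\omega_1^\emptyset$.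

Kleene's $\mathcal O$ is a set of notations $a\in\omega$ for the ordinals $|a|<\omega_1^{\mathrm{CK}}$: the number $1$ denotes $0$, the number $2^a$ denotes $|a|+1$, and $3\cdot5^e$ denotes the limit of the ordinals $|\{e\}(n)|$ when $\{e\}$ is total and increasing in the ordering of $\mathcal O$. The jump is iterated along notations by $H^W_1=W$, $H^W_{2^a}=(H^W_a)'$ and $H^W_{3\cdot5^e}=\{\langle n,m\rangle:m\in H^W_{\{e\}(n)}\}$. For $a\in\mathcal O$ and $e\in\omega$ let $\Phi_{e,a}(W)=\{e\}^{H_a^W}$, which is \emph{defined} when the right side is total and $0,1$-valued. Let
\[
\mathcal F=\{\Phi_{e,a}:e\in\omega,\ a\in\mathcal O\},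
\]
a countable set of partial functions on $2^\omega$. These functions name the hyperarithmetic sets in a way that does not depend on the oracle. We use the following standard facts; see \cite[Part A]{Sacks} and \cite[VIII.3--4]{Simpson}.

\begin{itemize}
\item[(H1)] For fixed $a\in\mathcal O$, the relations ``$\Phi_{e,a}(W)$ is defined'' and ``$\Phi_{e,a}(W)$ is defined and contains $m$'' are $\Delta^1_1$ in $(e,W,m)$. In particular each $\Phi\in\mathcal F$ is a Borel function with Borel domain. For arithmetic $\theta$, the relation ``$a\in\mathcal O$, $\Phi_{e,a}(W)$ is defined, and $\theta(\Phi_{e,a}(W),W,\dots)$'' is $\Pi^1_1$ in all its variables, including $a$.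
\item[(H2)] If $a,b\in\mathcal O$, $|a|\le|b|$ and $W\le_TW'$, then $H^W_a\le_TH^{W'}_b$ (Spector). Always $\Phi(W)\in\mathrm{HYP}(W)$ when it is defined, and if $\omega_1^W=\omega_1^{\mathrm{CK}}$, then $\mathrm{HYP}(W)=\{\Phi(W):\Phi\in\mathcal F,\ \Phi(W)\text{ defined}\}$.
\item[(H3)] (Kreisel) If $Q\subseteq\omega\times\omega$ is $\Pi^1_1(W)$ and $\forall m\,\exists k\,Q(m,k)$, then there is a $\Delta^1_1(W)$ function $f$ with $\forall m\,Q(m,f(m))$. Consequently $\mathrm{HYP}(W)$ satisfies $\Sigma^1_1$-$\mathsf{AC}$.
\item[(H4)] (Spector) A $\Sigma^1_1(W)$ set of indices of $W$-computable well-founded trees has ranks bounded below $\omega_1^W$. A $\Sigma^1_1(W)$ subset of $\mathcal O$ is bounded below $\omega_1^W$.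
\item[(H5)] (Harrison) There is a computable linear order $L$ of type $\omega_1^{\mathrm{CK}}(1+\eta)$, where $\eta$ is the order type of the rationals.
\end{itemize}

In (H4), the rank of a node $b$ of a well-founded tree is the supremum of the ordinals $\operatorname{rank}(b')+1$ over the children $b'$ of $b$, and the rank of the tree is the rank of its root. The consequence in (H3) is obtained by selecting indices of solutions. In the case $\omega_1^W=\omega_1^{\mathrm{CK}}$, which is the one used in our proofs, let $\varphi(n,X,P)$ be arithmetic with $P\in\mathrm{HYP}(W)$ and with a solution in $\mathrm{HYP}(W)$ for each $n$. By (H1)--(H3) there is a $\Delta^1_1(W)$ function $n\mapsto(e_n,a_n)$ such that $\Phi_{e_n,a_n}(W)$ is a solution for $n$. The set $Y$ with $Y_n=\Phi_{e_n,a_n}(W)$ and its complement are both $\Pi^1_1(W)$ by (H1), so $Y\in\mathrm{HYP}(W)$.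

\subsection{Category}
Let $S_\infty$ be the group of permutations of $\omega$ with the topology of pointwise convergence, and let $\mathbb X=S_\infty\times\omega^\omega$. Both are Polish spaces. A \emph{condition} for $S_\infty$ is a finite partial injection $u$ from $\omega$ to $\omega$, and $[u]=\{g:u\subset g\}$. A condition for $\mathbb X$ is a pair $d=(u,\gamma)$ with $\gamma\in\omega^{<\omega}$, and $[d]=\{(g,C):u\subset g,\ \gamma\subset C\}$. We write $d\subseteq d'$ if $d'$ extends $d$ in both coordinates. The sets $[u]$ and $[d]$ are nonempty, clopen, and form bases. We say that $d$ \emph{forces} $B$, and write $d\Vdash B$, if $B$ is comeager in $[d]$, that is, if $[d]\setminus B$ is meager.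

A set has the \emph{Baire property} if it differs from an open set by a meager set. Borel sets and boldface $\boldsymbol\Sigma^1_1$ sets have it, and a nonmeager set with the Baire property is forced by some condition. The Kuratowski--Ulam theorem says that if a Borel set $K\subseteq\mathbb X$ is comeager, then the section $K_g=\{C:(g,C)\in K\}$ is comeager for comeager many $g$.

To show that a set is hyperarithmetic in a generic object, we shall define it and its complement by clauses of the form ``some condition forces \dots''. The next lemma computes the complexity of such clauses.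

\begin{lemma}\label{lem:forcing}
If $Q\subseteq\omega\times\mathbb X$ is $\Sigma^1_1$, then $\{(k,d):d\Vdash Q_k\}$ is $\Sigma^1_1$. The same holds for $S_\infty$ in place of $\mathbb X$.
\end{lemma}

\begin{proof}
Write $(g,C)\in Q_k\iff\exists f\,\forall n\,R(k,g{\restriction}n,C{\restriction}n,f{\restriction}n)$ with $R$ computable. Fix $k$ and $d$, and consider the following game with rounds $n=0,1,\dots$. In round $n$, player I plays a condition $d_{2n}$, and player II answers with a condition $d_{2n+1}=(u,\gamma)$ and a number $f(n)$. The rules are that $d\subseteq d_0\subseteq d_1\subseteq\cdots$, that $\{0,\dots,n\}\subseteq\operatorname{dom}u\cap\operatorname{ran}u$, and that $|\gamma|>n$. These rules make $\bigcap_n[d_n]$ a single point of $\mathbb X$, the \emph{outcome}. A position at the end of round $j$, with last condition $(u,\gamma)$, is \emph{lost} if $R(k,u{\restriction}n,\gamma{\restriction}n,f{\restriction}n)$ fails for some $n\le j+1$. Player II wins if no position of the play is lost. Thus II wins exactly when $f$ witnesses that the outcome lies in $Q_k$. The game is determined: if I has no winning strategy, then II can always move to a position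 from which I still has none, and such a position is not lost.

Suppose II has a winning strategy $\tau$. For a position $w$ consistent with $\tau$ in which I is to move, let $d_w$ be the last condition ($d_w=d$ for the initial position), and let $U_w$ be the union of the sets $[d']$, where $d'$ ranges over the answers of $\tau$ to all moves of I. Then $U_w$ is open and dense in $[d_w]$. There are countably many $w$, so comeager many points $x\in[d]$ satisfy $x\in U_w$ or $x\notin[d_w]$ for every $w$. Given such an $x$, build a play consistent with $\tau$ in which $x$ belongs to every $[d_n]$: if $x\in[d_w]$, then $x\in U_w$, so I has a move whose answer $d'$ satisfies $x\in[d']$. The outcome is $x$ and II wins, so $x\in Q_k$. Hence $d\Vdash Q_k$.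

Suppose I has a winning strategy $\tau$, with first move $d_0$. For a position $w$ consistent with $\tau$ in which II is to move, with last condition $d_w$, and for $a\in\omega$, let $U_{w,a}$ be the union of the sets $[d'']$, where $d''$ ranges over the answers of $\tau$ to all legal moves $(d',a)$ of II. Again $U_{w,a}$ is open and dense in $[d_w]$. Let $x\in[d_0]$ satisfy $x\in U_{w,a}$ or $x\notin[d_w]$ for all $w$ and $a$. If $x$ were in $Q_k$ with witness $f$, then the same construction, with $a=f(n)$ in round $n$, would give a play consistent with $\tau$ with outcome $x$ in which II plays $f$, and II would win. So $x\notin Q_k$. Hence $Q_k$ is meager in $[d_0]\subseteq[d]$, and by the Baire category theorem $d\not\Vdash Q_k$.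

Therefore $d\Vdash Q_k$ if and only if there is a strategy for II such that no finite position consistent with it is lost, and this is $\Sigma^1_1$ in $(k,d)$. For $S_\infty$, delete the second coordinate throughout.
\end{proof}

\begin{lemma}\label{lem:omega1}
The set $\{(g,C)\in\mathbb X:\omega_1^{g\oplus C}=\omega_1^{\mathrm{CK}}\}$ is comeager.
\end{lemma}

\begin{proof}
Fix a well-order $L^*$ on $\omega$ of type $\omega_1^{\mathrm{CK}}$, and let $A_e$ be the set of $(g,C)$ such that $\{e\}^{g\oplus C}$ is the characteristic function of a linear order isomorphic to $L^*$. The complement of the set in the lemma is $\bigcup_eA_e$. If it is not meager, then some $A_e$ is not meager. Since $A_e$ is boldface $\boldsymbol\Sigma^1_1$, there is a condition $d\Vdash A_e$. For an index $a$ of a computable linear order $L_a$, let $Q_a$ be the set of $(g,C)$ such that $\{e\}^{g\oplus C}$ is the characteristic function of a linear order into which $L_a$ embeds. If $L_a$ is a well-order, its type is below $\omega_1^{\mathrm{CK}}$, so $Q_a\supseteq A_e$ and $d\Vdash Q_a$. If $d\Vdash Q_a$, then $Q_a$ meets $A_e$, so $L_a$ embeds into a well-order and is one. By Lemma~\ref{lem:forcing},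 the set of indices of computable well-orders is $\Sigma^1_1$. This contradicts (H4), because the tree of finite descending sequences of a well-order of type $\alpha$ is well-founded of rank $\alpha$, and these ranks are unbounded in $\omega_1^{\mathrm{CK}}$.
\end{proof}

\section{A homogeneous tree}\label{sec:tree}

We need a computable tree with three properties. It should have many automorphisms. It should have dead ends of every rank below $\omega_1^{\mathrm{CK}}$, so that no hyperarithmetic procedure can tell from the shape of the tree which nodes lie on paths. And it should have a countable supply of computable paths that is easy to describe. A tree of descending sequences in the order $L$ of (H5) has the first two properties, and an extra label $\infty$ provides the third.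

Let $W_0$ be the first copy of $\omega_1^{\mathrm{CK}}$ in $L$. It is the well-founded initial part of $L$, and $L\setminus W_0$ is nonempty and has no least element. Let $\infty\notin L$. The tree $\mathcal T$ consists of the finite sequences
\[
a=\langle(l_0,n_0),\dots,(l_{k-1},n_{k-1})\rangle,\qquad l_i\in L\cup\{\infty\},\ n_i\in\omega,
\]
such that for $i+1<k$ either $l_i=\infty$, or $l_i,l_{i+1}\in L$ and $l_{i+1}<_Ll_i$. The $l_i$ are the \emph{labels} of $a$, and $|a|=k$ is its length. The tree is ordered by extension, written $\subseteq$. It is computable, and we fix a computable bijection between its nodes and $\omega$. Through this bijection an automorphism of $\mathcal T$ is an element of $S_\infty$.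

The \emph{type} $\rho(a)$ of a node $a$ with last label $l$ is the order type of $\{l':l'<_Ll\}$ if $l\in W_0$, and $\infty$ otherwise; the root has type $\infty$. So a node of type $0$ is a leaf, a node of type $1$ has infinitely many children, all leaves, and a node of type $2$ has infinitely many children of type $0$ and infinitely many of type $1$. A \emph{path} is a set $z$ of nodes $z|0\subset z|1\subset\cdots$ with $z|n$ of length $n$; it \emph{passes through} its elements.

\begin{lemma}\label{lem:types}
Let $a$ be a node of $\mathcal T$.
\begin{enumerate}
\item If $\rho(a)=\alpha<\omega_1^{\mathrm{CK}}$, then $a$ has infinitely many children of each type $\beta<\alpha$, and no others.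
\item If $\rho(a)=\infty$, then $a$ has infinitely many children of each type in $\omega_1^{\mathrm{CK}}\cup\{\infty\}$.
\item $\rho(a)=\infty$ if and only if $a$ lies on a path. Otherwise the tree above $a$ is well-founded of rank $\rho(a)$. Hence automorphisms of $\mathcal T$ preserve $\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each admissible label $l'$ gives the infinitely many children $a^\frown(l',n)$. If the last label $l$ of $a$ is in $W_0$, the admissible labels are the $l'<_Ll$, which realize the types below $\rho(a)$. If $a$ is the root or $l=\infty$, all labels are admissible. If $l\in L\setminus W_0$, the admissible labels include all of $W_0$ and, since $L\setminus W_0$ has no least element, some element of $L\setminus W_0$. This proves (1) and (2). By (2), a node of type $\infty$ has a child of type $\infty$, so it lies on a path. By (1) and induction on $\alpha$, a node of type $\alpha$ has rank $\sup\{\beta+1:\beta<\alpha\}=\alpha$.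
\end{proof}

A \emph{subtree} is a set of nodes that contains the root and is closed under initial segments. It is \emph{thin} if each of its nodes has only finitely many children in it. For a set $S$ of nodes, $\operatorname{dc}(S)$ is the least subtree containing $S$.

\begin{lemma}[Extension]\label{lem:extension}
Let $D,D'$ be thin subtrees and let $f:D\to D'$ be a tree isomorphism that preserves $\rho$. Then $f$ extends to an automorphism of $\mathcal T$.
\end{lemma}

\begin{proof}
We define, level by level, a $\rho$-preserving bijection that respects parents and agrees with $f$ on $D$. Suppose it is defined up to level $n$ and sends $a$ to $a'$ at level $n$. If $a\in D$, then $a'=f(a)$, and $f$ sends the children of $a$ in $D$ bijectively to the children of $a'$ in $D'$. If $a\notin D$, then $a'\notin D'$, since level $n$ of $D$ is already mapped onto level $n$ of $D'$; in this case $a$ and $a'$ have no children in $D$ and $D'$. It remains to match the other children. Since $\rho(a)=\rho(a')$, Lemma~\ref{lem:types} shows that for each type either both nodes have no children of that type or both have infinitely many, and by thinness only finitely many have been used.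 Choose a bijection for each type.
\end{proof}

Thinness is needed: if $D$ consists of the root and all its children of type $0$, and $D'$ is $D$ with one leaf removed, then no isomorphism $D\to D'$ extends, since the removed leaf would have no preimage.

Let $\mathcal T^\infty$ be the subtree of nodes all of whose labels are $\infty$; it is a copy of $\omega^{<\omega}$, and all its nodes have type $\infty$. A path is \emph{standard} if it is contained in $\mathcal T^\infty$ and its entries are eventually $(\infty,0)$. Let $\mathcal P$ be the set of standard paths. A standard path is given by a finite string, so the standard paths are uniformly computable, and ``$x=x'$'' and ``$x$ passes through $a$'' are decidable on codes.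

\subsection*{A countable supply of automorphisms}
We shall apply automorphisms of $\mathcal T$ to a generic object and need the result to be generic again. Only countably many such demands can be met, so we restrict to a countable group of automorphisms that is closed under all the constructions below. An elementary submodel does the bookkeeping. Let $\kappa_0=(2^{\aleph_0})^+$, let $H_{\kappa_0}$ be the set of sets whose transitive closure has size at most $2^{\aleph_0}$, and fix a countable elementary submodel $N\prec H_{\kappa_0}$. We use the following consequences of elementarity.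

\begin{itemize}
\item[(N1)] Every element of $H_{\kappa_0}$ that is definable in $H_{\kappa_0}$ from parameters in $N$ belongs to $N$. This applies to $\mathcal T,\rho,\mathcal O,\mathcal F,\mathcal P$, and to every Borel subset of $2^\omega$, $S_\infty$ or $\mathbb X$ introduced below.
\item[(N2)] Countable elements of $N$ are subsets of $N$, and finite subsets of $N$ are elements of $N$. So all nodes, conditions, standard paths and members of $\mathcal F$ are in $N$.
\item[(N3)] If $D,D',f\in N$ in Lemma~\ref{lem:extension}, then the automorphism can be taken in $N$.
\end{itemize}

Let $\Gamma$ be the group of automorphisms of $\mathcal T$ that belong to $N$, and for a subtree $E$ let $\Gamma_E$ be the subgroup of those that are the identity on $E$.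

\begin{corollary}\label{cor:swap}
Let $E\in N$ be a thin subtree and let $x,x^*\in N$ be paths with $x\cap E=x^*\cap E$. Then there is $\pi\in\Gamma_E$ with $\pi[x]=x^*$.
\end{corollary}

\begin{proof}
Map $E\cup x$ to $E\cup x^*$ by the identity on $E$ and by $x|n\mapsto x^*|n$. Since $x\cap E=x^*\cap E$, we have $x|n\in E$ if and only if $x^*|n\in E$, and in that case $x|n=x^*|n$. So the map is a well-defined isomorphism of thin subtrees, and it is in $N$. It preserves $\rho$ because nodes on paths have type $\infty$. Apply (N3).
\end{proof}

\section{Generic copies of the tree}\label{sec:generic}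

The tree $\mathcal T$ itself displays its labels, and all standard paths are computable. We hide the labels by renaming the nodes. View $g\in S_\infty$ as a bijection from $\omega$ to $\mathcal T$, so that $m$ is the \emph{code} of the node $g(m)$, and let
\[
T_g=\{\langle m,n\rangle:g(m)\subseteq g(n)\},\qquad z^g=g^{-1}[z]\quad\text{for a path }z.
\]
For finite tuples of paths define $V^g(\emptyset)=T_g$ and $V^g(\bar z,w)=V^g(\bar z)\oplus w^g$. For fixed $\bar z$ the map $g\mapsto V^g(\bar z)$ is continuous, and it is computable if the members of $\bar z$ are standard. If every member of $\bar z$ occurs in $\bar z'$, then $V^g(\bar z)\le_TV^g(\bar z')$.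

Let $\psi_g(X)$ say that $X$ is infinite, that any two elements of $X$ are $T_g$-comparable, and that $X$ is closed downward under $T_g$. This is a $\Pi^0_2$ formula with parameter $T_g$, and $\psi_g(X)$ holds if and only if $g[X]$ is a path of $\mathcal T$.

Two kinds of symmetry act on $g$. An automorphism $\pi$ of $\mathcal T$ acts on the left, and directly from the definitions
\begin{equation}\label{eq:star}
T_{\pi g}=T_g,\qquad z^{\pi g}=g^{-1}[\pi^{-1}[z]]=(\pi^{-1}[z])^g.
\end{equation}
So $\pi$ leaves the copy unchanged and moves the paths, but $\pi$ need not be effective. An element $s$ of the group $S_{\mathrm{fin}}$ of permutations of $\omega$ with finite support acts on the right. It changes the copy, but effectively: $\langle m,n\rangle\in T_{gs}$ if and only if $\langle s(m),s(n)\rangle\in T_g$, and $z^{gs}=s^{-1}[z^g]$.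

Call $g\in S_\infty$ \emph{generic} if it lies in every comeager subset of $S_\infty$ that belongs to $N$, and define generic pairs $(g,C)\in\mathbb X$ in the same way. Since $N$ is countable, comeager many points are generic.

\begin{lemma}\label{lem:generic}
\begin{itemize}
\item[(G1)] If $g$ is generic, $\pi\in\Gamma$ and $s\in S_{\mathrm{fin}}$, then $\pi gs$ is generic.
\item[(G2)] Let $B\in N$ be Borel and let $g$ be generic. Then $g\in B$ if and only if $q\Vdash B$ for some condition $q\subset g$. The same holds for pairs.
\item[(G3)] If $(g,C)$ is generic, then $g$ is generic. If $g$ is generic and $\gamma\in\omega^{<\omega}$, then there is $C\supset\gamma$ with $(g,C)$ generic.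
\item[(G4)] If $(g,C)$ is generic, then $\omega_1^{g\oplus C}=\omega_1^{\mathrm{CK}}$. If $g$ is generic, then $\omega_1^g=\omega_1^{\mathrm{CK}}$, and for every tuple $\bar z$ from $\mathcal P$,
\[
\mathrm{HYP}(V^g(\bar z))=\{\Phi(V^g(\bar z)):\Phi\in\mathcal F,\ \Phi(V^g(\bar z))\text{ defined}\}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(G1) The map $h\mapsto\pi hs$ is a homeomorphism of $S_\infty$ that belongs to $N$. If $K\in N$ is comeager, then $\{h:\pi hs\in K\}$ is comeager and in $N$, so it contains $g$.

(G2) Let $U=\bigcup\{[q]:q\Vdash B\}$. By the Baire property, $B$ and $U$ differ by a meager set, so $\{h:h\in B\leftrightarrow h\in U\}$ is comeager. It is in $N$, so it contains $g$.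

(G3) If $K\in N$ is comeager in $S_\infty$, then $K\times\omega^\omega\in N$ is comeager in $\mathbb X$; this gives the first part. For the second, every comeager subset of $\mathbb X$ in $N$ contains a comeager Borel set $K\in N$, by elementarity. For such $K$ the set $\{h:K_h\text{ is comeager}\}$ is in $N$ and is comeager by the Kuratowski--Ulam theorem, so $K_g$ is comeager. Take $C\supset\gamma$ in the intersection of these countably many sets $K_g$.

(G4) The first statement is Lemma~\ref{lem:omega1} with (N1). If $g$ is generic, take $C$ as in (G3); then $\omega_1^g\le\omega_1^{g\oplus C}=\omega_1^{\mathrm{CK}}$. Since $V^g(\bar z)\le_Tg$, also $\omega_1^{V^g(\bar z)}=\omega_1^{\mathrm{CK}}$, and (H2) applies.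
\end{proof}

If $q\Vdash B$, then every condition extending $q$ forces $B$, so the condition in (G2) may be enlarged by any finite part of $g$.

For a condition $v$ and a tuple $\bar z=(z_1,\dots,z_k)$ of standard paths let
\[
E(v,\bar z)=\operatorname{dc}(\operatorname{ran}v)\cup z_1\cup\dots\cup z_k .
\]
This is a thin subtree in $N$: a node has at most $|v|+k$ children in it. It is the part of $\mathcal T$ that an automorphism must fix in order to preserve both the condition $v$ and the oracle $V^g(\bar z)$.

\begin{lemma}[Symmetry]\label{lem:symmetry}
Let $g$ be generic, $v\subset g$ a condition, $\bar z$ a tuple from $\mathcal P$, and $\pi\in\Gamma_{E(v,\bar z)}$. Then $\pi g$ is generic, $\pi g\supset v$, and $V^{\pi g}(\bar z,\bar x)=V^g(\bar z,\pi^{-1}\bar x)$ for every tuple $\bar x$ of paths. If $B\in N$ is Borel and $v\Vdash B$, then $\pi g\in B$.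
\end{lemma}

\begin{proof}
Genericity is (G1). For $i\in\operatorname{dom}v$ we have $\pi(g(i))=\pi(v(i))=v(i)$. The equation follows from \eqref{eq:star} and $\pi^{-1}[z_i]=z_i$. The last statement is (G2) for $\pi g$.
\end{proof}

The first consequence is that a Borel property of a path in a generic copy depends only on a finite initial segment of the path.

\begin{lemma}[Moving a path]\label{lem:move}
Let $g$ be generic, $\bar u$ a tuple from $\mathcal P$, and $w\in\mathcal P$ not a member of $\bar u$. Let $R\subseteq2^\omega$ be a Borel set in $N$ with $V^g(\bar u,w)\in R$. Then for all sufficiently large $r$, no member of $\bar u$ passes through $w|r$, and $V^g(\bar u,x)\in R$ for every $x\in\mathcal P$ that passes through $w|r$.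
\end{lemma}

\begin{proof}
The set $B=\{h:V^h(\bar u,w)\in R\}$ is Borel, is in $N$, and contains $g$. Take $q\subset g$ with $q\Vdash B$ and let $E=E(q,\bar u)$. Let $r$ exceed the lengths of the nodes in $\operatorname{ran}q$ and be so large that $w|r$ lies on no member of $\bar u$. Let $x\in\mathcal P$ pass through $w|r$. The nodes of $x$ and of $w$ of length at least $r$ extend $w|r$, so they are not in $E$, and $x$ and $w$ have the same shorter nodes. So $x\cap E=w\cap E$, and Corollary~\ref{cor:swap} gives $\pi\in\Gamma_E$ with $\pi[x]=w$. By Lemma~\ref{lem:symmetry}, $\pi g\in B$ and $V^{\pi g}(\bar u,w)=V^g(\bar u,x)$.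
\end{proof}

\section{The model}\label{sec:model}

It remains to choose the family of paths. Whether a formula has finitely many solutions in the model depends on this family, and we want such statements to be forced by finite conditions. So the family is chosen generically too. A finite stage of the construction specifies finitely many paths and a node $\nu$; the promise is that the limit path and all paths added later pass through $\nu$.

\begin{definition}\label{def:config}
A \emph{configuration} is a pair $(\nu,\bar z)$ with $\nu\in\mathcal T^\infty$ and $\bar z$ a finite tuple of distinct standard paths, none of which passes through $\nu$. A \emph{proper extension} of $(\nu,\bar z)$ is a configuration $(\nu',\bar z')$ such that $\nu'\supsetneq\nu$ and $\bar z'$ is an end-extension of $\bar z$, possibly equal to it, whose new members pass through $\nu$.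
\end{definition}

If $\bar z'$ extends $\bar z$ by any distinct standard paths through $\nu$, then $(\nu^\frown(\infty,l),\bar z')$ is a proper extension of $(\nu,\bar z)$ for all but finitely many $l$. In particular the proper extensions of a configuration form an infinite decidable set. Assign computably to each $\gamma\in\omega^{<\omega}$ a configuration $(\nu_\gamma,\bar z_\gamma)$ as follows: $(\nu_\emptyset,\bar z_\emptyset)$ is the root with the empty tuple, and $(\nu_{\gamma^\frown k},\bar z_{\gamma^\frown k})$ for $k\in\omega$ enumerates the proper extensions of $(\nu_\gamma,\bar z_\gamma)$. For $C\in\omega^\omega$ let $y_C=\operatorname{dc}(\{\nu_{C\restriction t}:t\in\omega\})$, which is a path, and let $\mathcal X_C$ be the set of all members of the tuples $\bar z_{C\restriction t}$. See Figure~\ref{fig:config}.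

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[dashed,thick] (0,0) -- (0,5) node[above] {$y_C$};
\draw (0,0.4) -- (4.6,5) node[above] {$x_1$};
\draw (0,0.9) -- (3.9,5) node[above] {$x_2$};
\draw (0,1.4) -- (3,5) node[above] {$x_3$};
\draw (1,2.6) -- (2.2,5) node[above] {$x_4$};
\draw (0,3.3) -- (1.2,5) node[above] {$x_5$};
\filldraw (0,0) circle (2pt) node[left] {$\nu_{C\restriction 0}$};
\filldraw (0,1.4) circle (2pt) node[left] {$\nu_{C\restriction 1}$};
\filldraw (0,2.8) circle (2pt) node[left] {$\nu_{C\restriction 2}$};
\filldraw (0,4.2) circle (2pt) node[left] {$\nu_{C\restriction 3}$};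
\end{tikzpicture}
\caption{Three steps in the choice of the family of paths; the tree grows upward. The tuples are $\bar z_{C\restriction1}=(x_1,x_2)$, $\bar z_{C\restriction2}=(x_1,\dots,x_4)$ and $\bar z_{C\restriction3}=(x_1,\dots,x_5)$. A path added in step $t+1$ follows the dashed path $y_C$ up to the node $\nu_{C\restriction t}$ and leaves it before $\nu_{C\restriction(t+1)}$. So the paths converge to $y_C$, which is not one of them.}
\label{fig:config}
\end{figure}

\begin{lemma}\label{lem:config}
Let $C\in\omega^\omega$.
\begin{enumerate}
\item Every member of $\mathcal X_C$ that is not in $\bar z_{C\restriction t}$ passes through $\nu_{C\restriction t}$.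
\item $y_C\notin\mathcal X_C$.
\item If $(g,C)$ is generic for some $g$, then $\mathcal X_C$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Such a path is new in $\bar z_{C\restriction(t'+1)}$ for some $t'\ge t$, so it passes through $\nu_{C\restriction t'}\supseteq\nu_{C\restriction t}$. (2) Members of $\bar z_{C\restriction t}$ do not pass through $\nu_{C\restriction t}$, and $y_C$ does. (3) For every $\gamma$ and $n$ there is $k$ such that $\bar z_{\gamma^\frown k}$ has at least $n$ members, by the remark after Definition~\ref{def:config}. So the set of $(h,C')$ with $\mathcal X_{C'}$ infinite is comeager, and it is in $N$.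
\end{proof}

For $(g,C)\in\mathbb X$ let
\[
M(g,C)=\bigcup_t\mathrm{HYP}\bigl(V^g(\bar z_{C\restriction t})\bigr),\qquad
M'(g,C)=\{\Phi(V^g(\bar z_{C\restriction t})):\Phi\in\mathcal F,\ t\in\omega,\ \text{defined}\}.
\]
The members of $M'(g,C)$ are indexed by the fixed countable set $\mathcal F\times\omega$ and depend on $(g,C)$ in a Borel way, so arithmetic statements with quantifiers over $M'(g,C)$ define Borel subsets of $\mathbb X$. By (G3) and (G4), $M(g,C)=M'(g,C)$ for generic pairs.

\emph{For the rest of the paper fix a generic pair $(G,C)$, and let $M=M(G,C)$ and $T=T_G$.} The oracles $V^G(\bar z_{C\restriction t})$ increase in the Turing degrees, so $M$ is closed under join and Turing reducibility and is an $\omega$-model of $\mathsf{RCA}_0$. It contains $T$ and the sets $x^G$ for $x\in\mathcal X_C$.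

The following example is the symmetry argument in the case where the solutions under consideration are the paths themselves. No hyperarithmetic theory is needed.

\begin{example}\label{ex:paths}
Let $\varphi(X,T)$ be arithmetic with $T$ as its only set parameter, and suppose that only finitely many $x\in\mathcal X_C$ satisfy $\varphi(x^G,T)$. The set $B$ of pairs $(h,C')$ such that only finitely many $x\in\mathcal X_{C'}$ satisfy $\varphi(x^h,T_h)$ is Borel and in $N$, so some $(p,\gamma)$ with $p\subset G$ and $\gamma\subset C$ forces $B$. We claim that the condition which forces finiteness has already listed all solutions: \emph{every $w\in\mathcal X_C$ with $\varphi(w^G,T)$ is a member of $\bar z_\gamma$.}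

Take first the formula $c\in X$ for a number $c$; its solutions are the $x\in\mathcal X_C$ through the node $G(c)$. If $G(c)\in y_C$, then all but finitely many $x\in\mathcal X_C$ are solutions, by Lemma~\ref{lem:config}. If $G(c)\notin y_C$, take $\gamma\subset C$ with $|\nu_\gamma|\ge|G(c)|$. Then $G(c)$ and $\nu_\gamma$ are incomparable, so no path through $\nu_\gamma$ passes through $G(c)$. Hence $(\{(c,G(c))\},\gamma)$ forces finiteness, and the solutions are among the members of $\bar z_\gamma$.

In general, suppose that $w\in\mathcal X_C$ is a solution outside $\bar z_\gamma$; it passes through $\nu_\gamma$. The property $\varphi(w^G,T)$ is an arithmetic property of $V^G(\bar z_\gamma,w)$. By Lemma~\ref{lem:move} there is $r>|\nu_\gamma|$ such that $w|r$ is on no member of $\bar z_\gamma$ and $\varphi(x^G,T)$ holds for every standard path $x$ through $w|r$. Now reroute the limit path: $(w|r,\bar z_\gamma)$ is a proper extension of $(\nu_\gamma,\bar z_\gamma)$, so it is the configuration of some $\gamma^\frown k$, and by (G3) there is $C'\supset\gamma^\frown k$ with $(G,C')$ generic. By Lemma~\ref{lem:config}, infinitely many $x\in\mathcal X_{C'}$ pass through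 $w|r$, and all of them are solutions. So $(G,C')\notin B$, although $(G,C')$ is generic and extends $(p,\gamma)$. This contradicts (G2).
\end{example}

Two things were free in this example. We considered only the paths put into $M$ on purpose; Section~\ref{sec:abw} shows that there are no others. And distinct paths $x$ gave distinct solutions $x^G$; for a solution of the form $\Phi(V^G(\bar u,w))$ this has to be proved, which is the main task of Section~\ref{sec:choice}.

\section{Paths in the model and the failure of $\mathsf{ABW}$}\label{sec:abw}

Suppose a hyperarithmetic procedure $\Phi$, given $T_g$ and some paths, produced a new path. The new path leaves the finite information at some node $a_0$ and continues to a child $a_1$ of type $\infty$. By homogeneity, any other child of $a_0$ of type $\infty$ could have played the role of $a_1$ if the codes had been assigned differently. The automorphism that shows this is not effective, but the reassignment of codes is a finite permutation, and one can search through those. So $\Phi$ yields a hyperarithmetic test for type $\infty$, which boundedness forbids.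

\begin{lemma}[No new paths]\label{lem:nopaths}
Let $g$ be generic, $\bar z=(z_1,\dots,z_k)$ a tuple from $\mathcal P$, and $Z\in\mathrm{HYP}(V^g(\bar z))$ with $\psi_g(Z)$. Then $Z=z_i^g$ for some $i$.
\end{lemma}

\begin{proof}
Suppose not. Then $z=g[Z]$ is a path different from all $z_i$. By (G4), $Z=\Phi(V^g(\bar z))$ for some $\Phi\in\mathcal F$. Let
\[
B=\{h:\Phi(V^h(\bar z))\text{ is defined and satisfies }\psi_h\},
\]
choose $q\subset g$ with $q\Vdash B$, and let $E=E(q,\bar z)$. The set $z\cap E$ contains the root and is finite, since $z$ shares only finitely many nodes with each $z_i$. Let $a_0$ be its longest element, let $a_1\notin E$ be the next node of $z$, and let $c=g^{-1}(a_1)\in Z$. The set $B'=\{h\in B:c\in\Phi(V^h(\bar z))\}$ contains $g$, so there is a condition $r$ with $q\subseteq r\subset g$, $c\in\operatorname{dom}r$ and $r\Vdash B'$. Let $A$ be the set of $j\in\omega$ such that $g(j)$ is a child of $a_0$ and there is $s\in S_{\mathrm{fin}}$ with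
\[
s{\restriction}\operatorname{dom}q=\mathrm{id},\qquad s(c)=j,\qquad \Phi(V^{gs}(\bar z))\text{ is defined and contains }c.
\]
The quantifier over $s$ is a number quantifier and $V^{gs}(\bar z)$ is computable from $g$ uniformly in $s$, so $A$ is $\Delta^1_1(g)$ by (H1).

\emph{If $j\in A$, then $\rho(g(j))=\infty$.} Let $s$ be a witness. Then $gs$ is generic by (G1) and $gs\supset q$, so $gs\in B$. Hence $(gs)[\Phi(V^{gs}(\bar z))]$ is a path, and it contains $g(s(c))=g(j)$.

\emph{If $b=g(j)$ is a child of $a_0$ with $\rho(b)=\infty$ and $b\notin E$, then $j\in A$.} The map $E\cup\{b\}\to E\cup\{a_1\}$ that is the identity on $E$ and sends $b$ to $a_1$ is a $\rho$-preserving isomorphism of thin subtrees in $N$. So there is $\pi\in\Gamma_E$ with $\pi(b)=a_1$. The finite injection $i\mapsto g^{-1}\pi^{-1}(r(i))$ on $\operatorname{dom}r$ extends to some $s\in S_{\mathrm{fin}}$, and then $\pi gs\supset r$. For $i\in\operatorname{dom}q$ we have $r(i)=q(i)\in E$, so $s(i)=g^{-1}(q(i))=i$. Also $s(c)=g^{-1}\pi^{-1}(a_1)=g^{-1}(b)=j$. Since $\pi gs$ is generic and extends $r$, it lies in $B'$, so $\Phi(V^{\pi gs}(\bar z))$ is defined and contains $c$. By \eqref{eq:star},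 $V^{\pi gs}(\bar z)=V^{gs}(\bar z)$, because $\pi$ fixes each $z_i$. So $s$ witnesses $j\in A$.

Since $E$ is thin, the set of children of $a_0$ of type $\infty$ differs from $g[A]$ by a finite set. So it is $\Delta^1_1(g)$, and so is the set of children of $a_0$ of type below $\infty$. The trees above the latter nodes are uniformly computable and well-founded, so by (H4) their ranks are bounded below $\omega_1^g=\omega_1^{\mathrm{CK}}$. But $a_0$ lies on $z$ and has type $\infty$, so by Lemma~\ref{lem:types} these ranks exhaust $\omega_1^{\mathrm{CK}}$. This is a contradiction.
\end{proof}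

\begin{remark}\label{rem:needed}
Genericity is needed: if $g$ is the identity, every standard path is computable. Dead ends of unbounded rank are needed as well. Suppose that every node of a tree either lies on a path or has rank below a fixed $\alpha<\omega_1^{\mathrm{CK}}$. In any copy $T'$ of this tree, the set of nodes on no path is $\Pi^1_1(T')$ by definition, and it is $\Sigma^1_1(T')$ because a node is in it exactly when the tree above it has a strictly decreasing map into a fixed computable well-order of type $\alpha$. Then $\mathrm{HYP}(T')$ contains a path through every node that lies on a path.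
\end{remark}

\begin{proposition}\label{prop:abw}
$\mathsf{ABW}$ fails in $M$ for the $\Pi^0_2$ formula $\psi_G(X)$, whose only set parameter is $T\in M$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:nopaths}, the solutions of $\psi_G$ in $M$ are exactly the sets $x^G$ with $x\in\mathcal X_C$. There are infinitely many by Lemma~\ref{lem:config}(3), so the first case of $\mathsf{ABW}$ fails in $M$. Let $y=y_C$. For each $n$, all but finitely many $x\in\mathcal X_C$ satisfy $n\in x^G\leftrightarrow n\in y^G$. To see this, choose $t$ with $|\nu_{C\restriction t}|\ge|G(n)|$. If $x$ passes through $\nu_{C\restriction t}$, then $G(n)\in x$ if and only if $G(n)\subseteq\nu_{C\restriction t}$, if and only if $G(n)\in y$; now use Lemma~\ref{lem:config}(1).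

Suppose that $Z\in M$ is an accumulation point of $\psi_G$ in $M$. If $Z\ne y^G$, take $n$ at which they differ. All but finitely many $x^G$ differ from $Z$ at $n$, and each of the finitely many others that is not equal to $Z$ differs from $Z$ somewhere. So a long enough $\sigma\prec Z$ is extended by no solution other than $Z$, which is impossible. Hence $Z=y^G$. Then $y^G\in M$ is a solution of $\psi_G$, so $y^G=x^G$ for some $x\in\mathcal X_C$, contrary to Lemma~\ref{lem:config}(2).
\end{proof}

\section{Finite choice}\label{sec:choice}

We must show that if $X=\Phi(V^G(\bar u,w))$ really depends on $w$, then moving $w$ changes the value. In contrapositive form: if two different paths give the same value, then the value is hyperarithmetic in $V^G(\bar u)$ alone. The idea is that in this case every image of the path under $\Gamma_E$ gives the same value, so the value can be read off from any such image. The difficulty is that $V^G(\bar u)$ knows neither $G$ nor $\Gamma_E$. The next lemma shows that it can nevertheless quantify over the orbit of $G$ in a $\Sigma^1_1$ way.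

\begin{lemma}[Orbits]\label{lem:orbit}
Let $g$ be generic, $v\subset g$ a condition, $\bar z=(z_1,\dots,z_k)$ a tuple from $\mathcal P$, and $E=E(v,\bar z)$. If $Q\subseteq\omega\times S_\infty$ is $\Delta^1_1$, then the set $\{n:\exists\pi\in\Gamma_E\ (\pi g\in Q_n)\}$ is $\Sigma^1_1(V^g(\bar z))$.
\end{lemma}

\begin{proof}
Call a condition $u\supseteq v$ \emph{realizable} if there is $h\in S_\infty$ with $h\supset u$, $T_h=T_g$, and $z_i^h=z_i^g$ for all $i$. Since $\mathcal T$ and the $z_i$ are computable, this says that $h\supset u$ and $V^h(\bar z)=V^g(\bar z)$ for some $h$, which is a $\Sigma^1_1(V^g(\bar z))$ property of $u$. By Lemma~\ref{lem:forcing} it suffices to show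
\[
\exists\pi\in\Gamma_E\ (\pi g\in Q_n)\iff\exists u\supseteq v\ (u\text{ is realizable and }u\Vdash Q_n).
\]
Each $Q_n$ is Borel and in $N$. If $\pi\in\Gamma_E$ and $\pi g\in Q_n$, then by Lemma~\ref{lem:symmetry} and (G2) some $u$ with $v\subseteq u\subset\pi g$ forces $Q_n$, and $h=\pi g$ realizes $u$.

Conversely, let $h$ realize $u\supseteq v$ and let $u\Vdash Q_n$. The map $\pi'=hg^{-1}$ is an automorphism of $\mathcal T$ because $T_h=T_g$, but it need not be in $N$. We have $\pi'[z_i]=h[z_i^g]=h[z_i^h]=z_i$, and $\pi'$ preserves lengths, so it fixes $z_i$ pointwise. For $i\in\operatorname{dom}v$ we have $\pi'(v(i))=\pi'(g(i))=h(i)=v(i)$, so $\pi'$ fixes $\operatorname{ran}v$ and hence $\operatorname{dc}(\operatorname{ran}v)$ pointwise. Thus $\pi'$ is the identity on $E$. Let $D=E\cup\operatorname{dc}(g[\operatorname{dom}u])$, a thin subtree with $D\setminus E$ finite. The restriction $\pi'{\restriction}D$ is the identity on $E$ together with finitely many further values, so it is in $N$, and it preserves $\rho$ by Lemma~\ref{lem:types}(3). By (N3) it extends to some $\pi\in\Gamma_E$. For $i\in\operatorname{dom}u$ we have $\pi(g(i))=\pi'(g(i))=h(i)=u(i)$. So $\pi g$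 is generic and extends $u$, and $\pi g\in Q_n$ by (G2).
\end{proof}

\begin{lemma}[Equal values]\label{lem:equal}
Let $g$ be generic, $\bar u$ a tuple from $\mathcal P$, $x\ne x'$ in $\mathcal P$, and $\Phi\in\mathcal F$. If $\Phi(V^g(\bar u,x))$ and $\Phi(V^g(\bar u,x'))$ are defined and equal to the same set $Z$, then $Z\in\mathrm{HYP}(V^g(\bar u))$.
\end{lemma}

\begin{proof}
Let $B$ be the set of $h$ such that $\Phi(V^h(\bar u,x))$ and $\Phi(V^h(\bar u,x'))$ are defined and equal. Choose $v\subset g$ with $v\Vdash B$ such that $\operatorname{ran}v$ contains a node $c^*\in x\setminus x'$, and let $E=E(v,\bar u)$. We first show: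
\begin{equation}\label{eq:const}
\text{for every }\pi\in\Gamma_E,\quad\Phi(V^{\pi g}(\bar u,x))\text{ is defined and equal to }Z.
\end{equation}
Let $x^*=\pi^{-1}[x]\in N$, so that $V^{\pi g}(\bar u,x)=V^g(\bar u,x^*)$ by Lemma~\ref{lem:symmetry}. We compare $x^*$ with $x'$. For $a\in E$ we have $a\in x^*$ if and only if $a=\pi(a)\in x$, so $x^*\cap E=x\cap E$. In particular $c^*\in x^*$, so $x$ and $x^*$ have the same nodes of length at most $|c^*|$. Their longer nodes extend $c^*\notin x'$ and so are not in $x'$. Hence $x^*\cap x'=x\cap x'$. Corollary~\ref{cor:swap}, applied to $E\cup x'$, gives $\vartheta\in\Gamma_{E\cup x'}$ with $\vartheta[x]=x^*$. By Lemma~\ref{lem:symmetry} applied to $\vartheta^{-1}\in\Gamma_E$, we have $\vartheta^{-1}g\in B$, $V^{\vartheta^{-1}g}(\bar u,x)=V^g(\bar u,x^*)$ and $V^{\vartheta^{-1}g}(\bar u,x')=V^g(\bar u,x')$. So $\Phi(V^g(\bar u,x^*))=\Phi(V^g(\bar u,x'))=Z$, which proves \eqref{eq:const}.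

Let $Q^+_m$, respectively $Q^-_m$, be the set of $h$ such that $\Phi(V^h(\bar u,x))$ is defined and contains, respectively omits, $m$. Both families are $\Delta^1_1$ by (H1), since the paths are computable. By \eqref{eq:const},
\[
m\in Z\iff\exists\pi\in\Gamma_E\ (\pi g\in Q^+_m),\qquad m\notin Z\iff\exists\pi\in\Gamma_E\ (\pi g\in Q^-_m).
\]
By Lemma~\ref{lem:orbit}, $Z$ and its complement are $\Sigma^1_1(V^g(\bar u))$.
\end{proof}

The hypothesis $x\ne x'$ provides the node $c^*$, which keeps $x^*$ in the same position relative to $x'$ as $x$. Without it the lemma is false: for $x=x'$ not in $\bar u$ and $\Phi(U\oplus D)=D$, the value $x^g$ is not in $\mathrm{HYP}(V^g(\bar u))$ by Lemma~\ref{lem:nopaths}.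

\begin{proposition}\label{prop:choice}
$M$ satisfies finite-$\Sigma^1_1$-$\mathsf{AC}_0$.
\end{proposition}

\begin{proof}
Let $\varphi(n,X,P)$ be arithmetic, with all parameters joined into one set $P\in M$, and suppose that for each $n$ the set of solutions $X\in M$ is nonempty and finite. Write $P=\Phi_0(V^G(\bar z_{C\restriction t_0}))$ with $\Phi_0\in\mathcal F$. Let $B_0$ be the set of $(h,C')\in\mathbb X$ such that $P^*=\Phi_0(V^h(\bar z_{C'\restriction t_0}))$ is defined and, for every $n$, the set $\{X\in M'(h,C'):\varphi(n,X,P^*)\}$ is finite. The finiteness clause says that there is a finite set $F\subseteq\mathcal F\times\omega$ such that for every $(\Phi,t)\in\mathcal F\times\omega$, if $\Phi(V^h(\bar z_{C'\restriction t}))$ is defined and satisfies $\varphi(n,\cdot,P^*)$, then it equals the value given by some pair in $F$. These quantifiers range over countable sets, so $B_0$ is Borel by (H1). It is in $N$ and contains $(G,C)$. Choose $p\subset G$ and $\gamma\subset C$ with $|\gamma|\ge t_0$ and $(p,\gamma)\Vdash B_0$. Write $\nu=\nu_\gamma$, $\bar z=\bar z_\gamma$, and note that $P\in\mathrm{HYP}(V^G(\bar z))$.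

\medskip
\noindent\emph{Claim.} For every $n$, every $X\in M$ with $\varphi(n,X,P)$ lies in $\mathrm{HYP}(V^G(\bar z))$.

\medskip
Suppose that $\varphi(n,X,P)$ holds and $X\in M\setminus\mathrm{HYP}(V^G(\bar z))$. For some $t>|\gamma|$ we have $X\in\mathrm{HYP}(V^G(\bar z_{C\restriction t}))$, where $\bar z_{C\restriction t}=(\bar z,w_0,\dots,w_k)$ consists of distinct paths and the $w_i$ pass through $\nu$. We move the last path on which $X$ depends. Let $e$ be least with $X\in\mathrm{HYP}(V^G(\bar z,w_0,\dots,w_e))$, and put $\bar u=(\bar z,w_0,\dots,w_{e-1})$ and $w=w_e$. Then $X=\Phi(V^G(\bar u,w))$ for some $\Phi\in\mathcal F$, and $X\notin\mathrm{HYP}(V^G(\bar u))$.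

Since $\bar z_{\gamma\restriction t_0}$ is an initial segment of $\bar u$, there is a computable projection $\iota$ with $\iota(V^G(\bar u))=V^G(\bar z_{\gamma\restriction t_0})$. Let $R$ be the set of $U\oplus D\in2^\omega$ such that $X^*=\Phi(U\oplus D)$ and $P^*=\Phi_0(\iota(U))$ are defined, $\varphi(n,X^*,P^*)$ holds, and $X^*\ne\Psi(U)$ for every $\Psi\in\mathcal F$ with $\Psi(U)$ defined. Then $R$ is Borel, is in $N$, and contains $V^G(\bar u,w)$. Take $r>|\nu|$ as in Lemma~\ref{lem:move}. For every standard path $x$ through $w|r$ we have $V^G(\bar u)\oplus x^G\in R$. This means that $Z_x=\Phi(V^G(\bar u,x))$ is defined, that $\varphi(n,Z_x,P)$ holds, and, by (G4), that $Z_x\notin\mathrm{HYP}(V^G(\bar u))$. By Lemma~\ref{lem:equal}, $Z_x\ne Z_{x'}$ for distinct standard paths $x,x'$ through $w|r$.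

The pair $(w|r,\bar u)$ is a proper extension of $(\nu,\bar z)$: the node $w|r\in\mathcal T^\infty$ properly extends $\nu$ and lies on no member of $\bar u$, and $w_0,\dots,w_{e-1}$ pass through $\nu$. Let it be the configuration of $\gamma'=\gamma^\frown k'$, and by (G3) take $C'\supset\gamma'$ with $(G,C')$ generic. By Lemma~\ref{lem:config}, infinitely many $x\in\mathcal X_{C'}$ pass through $\nu_{\gamma'}=w|r$. For such $x$, the members of $(\bar u,x)$ occur in some $\bar z_{C'\restriction t}$, because $\bar u=\bar z_{\gamma'}$; so $Z_x\in M(G,C')=M'(G,C')$. Also $\Phi_0(V^G(\bar z_{C'\restriction t_0}))=P$, because $C'\supset\gamma$ and $|\gamma|\ge t_0$. So $\varphi(n,\cdot,P)$ has infinitely many solutions in $M'(G,C')$, and $(G,C')\notin B_0$. But $(G,C')$ is generic and lies in $[(p,\gamma)]$, so $(G,C')\in B_0$ by (G2). This contradiction proves the Claim.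

\medskip
By the Claim, and since each $n$ has a solution in $M$, each $n$ has a solution in $\mathrm{HYP}(V^G(\bar z))$. By (H3) there is $Y\in\mathrm{HYP}(V^G(\bar z))\subseteq M$ with $\varphi(n,Y_n,P)$ for all $n$.
\end{proof}

The point of the Claim is that one condition $(p,\gamma)$ forces finiteness for all $n$ at once, so one tuple $\bar z$ serves for all $n$. Without finiteness no such tuple need exist: the formula ``$X_0,\dots,X_{n-1}$ are distinct solutions of $\psi_G$'' has solutions in $M$ for every $n$, but by Lemma~\ref{lem:nopaths} it has none in $\mathrm{HYP}(V^G(\bar z))$ once $n$ exceeds the length of $\bar z$.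

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Combine Propositions~\ref{prop:abw} and~\ref{prop:choice}.
\end{proof}

\section{$\Delta^1_1$ comprehension}\label{sec:delta}

Let $\omega=A_0\sqcup A_1$ with $m\in A_i$ if and only if $\theta_i(m,\cdot,P)$ has a solution in $M$. Now the witnesses need not be finite in number, and they may use arbitrarily many paths. We show that $A_1$ is nevertheless hyperarithmetic in one oracle $V=V^G(\bar z)$. The definition of $A_i$ from $V$ will read: some automorphic image of $G$, together with some further paths, produces a witness for $\theta_i$. Two points need care. First, quantifying over all $\Phi_{e,a}$ involves the $\Pi^1_1$ set $\mathcal O$, which would spoil a $\Sigma^1_1$ definition; a boundedness argument replaces $\mathcal O$ by a single notation. Second, we must exclude that an automorphic image gives a witness for the wrong $i$. For this we bring the two opposing witnesses into a single model $M(g',C')$. The paths used by the false witness need not be standard, and the next lemma repairs this.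

\begin{lemma}[Straightening]\label{lem:straight}
Let $\nu\in\mathcal T^\infty$, and let $E\in N$ be a thin subtree that contains $\nu$ and no proper extension of $\nu$. Let $x_1,\dots,x_k\in N$ be paths through $\nu$. Then there is $\kappa\in\Gamma_E$ such that each $\kappa[x_i]$ is a standard path through $\nu$.
\end{lemma}

\begin{proof}
Let $J=x_1\cup\dots\cup x_k$ and $D=E\cup J$. Define $f$ on $D$ to be the identity on $E$, and define it on the nodes of $J$ that properly extend $\nu$ by recursion on length: if $a\supseteq\nu$ has image $a'$ and its children in $J$ are $b_0,\dots,b_j$ in the order of their codes, let $f(b_i)=a'^\frown(\infty,i)$. The new images lie in $\mathcal T^\infty$ and properly extend $\nu$, so they are not in $E$. Hence $f$ is an isomorphism of $D$ onto a thin subtree. It preserves $\rho$, since the nodes of $J$ and of $\mathcal T^\infty$ have type $\infty$, and it is in $N$, being defined from $E,\nu,x_1,\dots,x_k$. Two distinct paths share only finitely many nodes, so from some level on every node of $J$ has exactly one child in $J$, and $f$ appends $(\infty,0)$. So each $f[x_i]$ is standard. Apply (N3).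
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:delta}]
Let $\theta_0,\theta_1$ be arithmetic with all parameters joined into $P=\Phi_0(V^G(\bar z_{C\restriction t_0}))$, let $A_i=\{m:\exists Z\in M\,\theta_i(m,Z,P)\}$, and assume that $\omega=A_0\sqcup A_1$. We show that $A_1\in M$.

\medskip
\noindent\emph{Forcing disjointness.} Let $B$ be the set of $(h,C')\in\mathbb X$ such that $P^*=\Phi_0(V^h(\bar z_{C'\restriction t_0}))$ is defined and there is no $m$ for which both $\theta_0(m,\cdot,P^*)$ and $\theta_1(m,\cdot,P^*)$ have solutions in $M'(h,C')$. It is Borel, is in $N$, and contains $(G,C)$. Choose $p\subset G$ and $\gamma\subset C$ with $(p,\gamma)\Vdash B$. Lengthening $\gamma$ along $C$, we may assume that $|\gamma|\ge t_0$ and that $|\nu_\gamma|$ exceeds the lengths of the nodes in $\operatorname{ran}p$. Put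
\[
\nu=\nu_\gamma,\quad\bar z=\bar z_\gamma,\quad V=V^G(\bar z),\quad v=p\cup\{(G^{-1}(a),a):a\subseteq\nu\},\quad E=E(v,\bar z).
\]
Then $v\subset G$ and $\nu\in E$. No proper extension of $\nu$ is in $E$: the members of $\bar z$ do not pass through $\nu$, and the nodes in $\operatorname{ran}v$ have length at most $|\nu|$.

\medskip
\noindent\emph{Bounding the notations.} Write $V_t=V^G(\bar z_{C\restriction t})$; these sets are uniformly computable from $G\oplus C$, and $P\in\mathrm{HYP}(G\oplus C)$. By (H1), the relation ``$a\in\mathcal O$, $\Phi_{e,a}(V_t)$ is defined, and $\theta_i(m,\Phi_{e,a}(V_t),P)$'' between $m$ and $(i,t,e,a)$ is $\Pi^1_1(G\oplus C)$. Every $m$ is related to some tuple, since $A_0\cup A_1=\omega$ and $M=M'(G,C)$. By (H3) there is a $\Delta^1_1(G\oplus C)$ selector. The set of selected notations $a$ is a $\Sigma^1_1(G\oplus C)$ subset of $\mathcal O$, so by (H4) and (G4) there is $b\in\mathcal O$ with $|a|\le|b|$ for all selected $a$. If $(i,t,e,a)$ is selected for $m$ and $t'\ge t$, then $\Phi_{e,a}(V_t)\le_TH_a^{V_t}\le_TH_b^{V_{t'}}$ by (H2), so $\Phi_{e,a}(V_t)=\Phi_{e',b}(V_{t'})$ for some $e'$. Therefore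
\begin{equation}\label{eq:bound}
\text{for every $m$ there are $i$, $e$ and $t\ge|\gamma|$ with }\theta_i(m,\Phi_{e,b}(V_t),P).
\end{equation}

\noindent\emph{The definition over $V$.} For a finite tuple $\bar w$ of distinct standard paths through $\nu$, let $Q_{m,i,\bar w,e}$ be the set of $h\in S_\infty$ such that $Z^*=\Phi_{e,b}(V^h(\bar z,\bar w))$ and $P^*=\Phi_0(V^h(\bar z_{\gamma\restriction t_0}))$ are defined and $\theta_i(m,Z^*,P^*)$ holds. Since $b$ and $\Phi_0$ are fixed, this family is $\Delta^1_1$ by (H1). Let
\[
\hat A_i=\{m:\exists\bar w\,\exists e\,\exists\pi\in\Gamma_E\ (\pi G\in Q_{m,i,\bar w,e})\},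
\]
which is $\Sigma^1_1(V)$ by Lemma~\ref{lem:orbit}. We show that $\hat A_i=A_i$ for $i=0,1$. Then $A_1=\hat A_1$ and $\omega\setminus A_1=\hat A_0$ are both $\Sigma^1_1(V)$, so $A_1\in\mathrm{HYP}(V)\subseteq M$.

\medskip
\noindent\emph{$A_i\subseteq\hat A_i$.} Let $m\in A_i$ and take $j,e,t$ from \eqref{eq:bound}, with $j$ in place of $i$. Since $\Phi_{e,b}(V_t)\in M$, we have $m\in A_j$, so $j=i$. As $t\ge|\gamma|$, the tuple $\bar z_{C\restriction t}$ has the form $(\bar z,\bar w)$ with $\bar w$ a tuple of distinct standard paths through $\nu$. So $G\in Q_{m,i,\bar w,e}$, and $m\in\hat A_i$ with $\pi$ the identity.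

\medskip
\noindent\emph{$\hat A_i\subseteq A_i$.} Let $m\in\hat A_i$ through $\bar w,e,\pi$, and suppose that $m\notin A_i$, so that $m\in A_{1-i}$. Let $\bar x=\pi^{-1}\bar w$, a tuple of paths in $N$ that pass through $\nu$, because $\pi$ fixes $\nu$. By Lemma~\ref{lem:symmetry}, $V^{\pi G}(\bar z,\bar w)=V^G(\bar z,\bar x)$ and $V^{\pi G}(\bar z_{\gamma\restriction t_0})=V_{t_0}$. So $Z=\Phi_{e,b}(V^G(\bar z,\bar x))$ is defined and $\theta_i(m,Z,P)$ holds. Since $m\in A_{1-i}$, there are $\Phi'\in\mathcal F$ and $t\ge|\gamma|$, with $\bar z_{C\restriction t}=(\bar z,\bar w')$, such that $Z'=\Phi'(V^G(\bar z,\bar w'))$ is defined and $\theta_{1-i}(m,Z',P)$ holds; the members of $\bar w'$ pass through $\nu$.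

By Lemma~\ref{lem:straight} there is $\kappa\in\Gamma_E$ such that $\kappa\bar x$ and $\kappa\bar w'$ consist of standard paths through $\nu$. By Lemma~\ref{lem:symmetry}, $g'=\kappa G$ is generic, $g'\supset v\supseteq p$, and
\[
V^{g'}(\bar z,\kappa\bar x)=V^G(\bar z,\bar x),\qquad V^{g'}(\bar z,\kappa\bar w')=V^G(\bar z,\bar w'),\qquad V^{g'}(\bar z_{\gamma\restriction t_0})=V_{t_0}.
\]
Let $\bar z'$ be $\bar z$ followed by the members of $\kappa\bar x$ and $\kappa\bar w'$, each listed once; these are not in $\bar z$, since they pass through $\nu$. For large $l$ the pair $(\nu^\frown(\infty,l),\bar z')$ is a proper extension of $(\nu,\bar z)$, hence the configuration of some $\gamma^\frown k'$. By (G3) choose $C'\supset\gamma^\frown k'$ with $(g',C')$ generic. The displayed equations show that $Z$ and $Z'$ belong to $\mathrm{HYP}(V^{g'}(\bar z'))\subseteq M(g',C')=M'(g',C')$ and that $\Phi_0(V^{g'}(\bar z_{C'\restriction t_0}))=P$. So both $\theta_i(m,\cdot,P)$ and $\theta_{1-i}(m,\cdot,P)$ have solutions in $M'(g',C')$, and $(g',C')\notin B$. But $(g',C')$ is generic and lies in $[(p,\gamma)]$, so $(g',C')\in B$ by (G2). This contradiction shows that $m\in A_i$.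

\medskip
Thus $M$ satisfies $\Delta^1_1$-$\mathsf{CA}_0$. It satisfies finite-$\Sigma^1_1$-$\mathsf{AC}_0$ and full induction, and not $\mathsf{ABW}_0$, which gives the second statement of the theorem.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGS}
James S. Barnes, Jun Le Goh, Richard A. Shore,
\emph{Halin's Infinite Ray Theorems: Complexity and Reverse Mathematics: Version E},
arXiv:2308.14287 (2023).

\bibitem{Sacks}
Sacks, \emph{Higher Recursion Theory}.

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic}.

\end{thebibliography}
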